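# The integer content of the double discriminant

## Quadratics and cubics: where the number 16 comes from

Take $f=a_2x^2+a_1x+a_0$. Its discriminant is $D_2=a_1^2-4a_0a_2$. This is itself a polynomial in each coefficient of $f$, so we can take a discriminant again. Regarded as a quadratic in $a_1$, it has discriminant $0^2-4\cdot1\cdot(-4a_0a_2)=16a_0a_2$. Regarded as a polynomial in $a_0$ it is linear, and the discriminant of a linear polynomial is $1$.

Now take a cubic, with
$$D_3=a_1^2a_2^2-4a_0a_2^3-4a_1^3a_3+18a_0a_1a_2a_3-27a_0^2a_3^2 .$$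
As a polynomial in $a_0$ this is the quadratic $-27a_3^2\,a_0^2+(18a_1a_2a_3-4a_2^3)a_0+(a_1^2a_2^2-4a_1^3a_3)$. Its discriminant is
$$(18a_1a_2a_3-4a_2^3)^2+108a_3^2(a_1^2a_2^2-4a_1^3a_3)=16a_2^6-144a_1a_2^4a_3+432a_1^2a_2^2a_3^2-432a_1^3a_3^3=16(a_2^2-3a_1a_3)^3 .$$

As a polynomial in $a_1$ it is the cubic $Aa_1^3+Ba_1^2+Ca_1+D$ with $A=-4a_3$, $B=a_2^2$, $C=18a_0a_2a_3$, $D=-4a_0a_2^3-27a_0^2a_3^2$. We insert these in $B^2C^2-4AC^3-4B^3D+18ABCD-27A^2D^2$ and collect. The coefficient of $a_0a_2^9$ is $16$; that of $a_0^2a_2^6a_3^2$ is $324+108+5184-6912=-1296$; that of $a_0^3a_2^3a_3^4$ is $93312+34992-93312=34992$; that of $a_0^4a_3^6$ is $-432\cdot729=-314928$. So the result is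
$$16a_0a_2^9-1296a_0^2a_2^6a_3^2+34992a_0^3a_2^3a_3^4-314928a_0^4a_3^6=16\,a_0\,(a_2^3-27a_0a_3^2)^3 .$$

In each of the three nontrivial cases the greatest common divisor of the integer coefficients is exactly $16$. In particular the prime $3$ is absent, although $27$ is visible in $D_3$.

Let us see how the $27$ disappears in the case of $a_0$. Write $y=a_0$ and $h=a_1x+a_2x^2+a_3x^3$, so $f=y+h$. Then $f$ has a double root exactly when $y=-h(\xi)$ for a critical point $\xi$ of $h$. For generic $a_1,a_2,a_3$ the two critical points $\xi,\xi'$ have different critical values, so $D_3=-27a_3^2\,(y+h(\xi))(y+h(\xi'))$, and the double discriminant is $27^2a_3^4\,(h(\xi)-h(\xi'))^2$. Put $\delta=\xi-\xi'$. Integrating $h'=3a_3(x-\xi)(x-\xi')$ from $\xi'$ to $\xi$ gives $h(\xi)-h(\xi')=-a_3\delta^3/2$. Since $h'=3a_3x^2+2a_2x+a_1$, we have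
$$\delta^2=\frac{4(a_2^2-3a_1a_3)}{9a_3^2},\qquad 27^2a_3^4\cdot\frac{a_3^2\delta^6}{4}=3^6a_3^6\cdot\frac{16(a_2^2-3a_1a_3)^3}{3^6a_3^6}=16(a_2^2-3a_1a_3)^3 .$$
The prefactor $3^6$ is cancelled by the denominators of the critical values. The factor $16$ comes from the critical points being close to each other $2$-adically: if $a_2^2-3a_1a_3$ is odd and $a_3$ is odd, then $v_2(\delta)=1$ and $v_2(h(\xi)-h(\xi'))=3-1=2$. Both phenomena will return in general.

Which integers occur for larger $n$? Here is the precise setting.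

**Definition.** Let $n\ge2$ and let $f=\sum_{i=0}^na_ix^i$ have indeterminate coefficients. Its discriminant $D_n\in\mathbb Z[a_0,\dots,a_n]$ is normalized by $D_n=a_n^{2n-2}\prod_{i<j}(r_i-r_j)^2$ if $f=a_n\prod(x-r_i)$; equivalently $D_n=\frac{(-1)^{n(n-1)/2}}{a_n}\operatorname{Res}(f,f')$. For $0\le k\le n$ the *double discriminant* is
$$DD_{n,k}=\operatorname{disc}_{a_k}D_n\in\mathbb Z[a_0,\dots,\widehat{a_k},\dots,a_n],$$
the discriminant of $D_n$ as a polynomial in $a_k$ alone. Its *content* $c_{n,k}$ is the GCD of its integer coefficients.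

So $c_{2,1}=16$, $c_{2,0}=1$, $c_{3,0}=c_{3,1}=16$. There is a symmetry $c_{n,n-k}=c_{n,k}$. Indeed the reversed polynomial $a_0\prod(x-1/r_i)$ has discriminant
$$a_0^{2n-2}\prod_{i<j}\frac{(r_j-r_i)^2}{r_i^2r_j^2}=a_0^{2n-2}\Big(\prod_i r_i\Big)^{-(2n-2)}\prod_{i<j}(r_i-r_j)^2=a_n^{2n-2}\prod_{i<j}(r_i-r_j)^2,$$
so $D_n$ is unchanged under $a_i\mapsto a_{n-i}$, and $DD_{n,n-k}(a_0,\dots,\widehat{a_k},\dots,a_n)=DD_{n,k}(a_n,\dots,\widehat{a_k},\dots,a_0)$.

The problem is taken from Theresa C. Anderson, Ufuoma V. Asarhasa, Adam Bertelli, Fabian Gundlach, and Evan M. O'Dorney, "The structure of the double discriminant", arXiv:2507.16138 (2025). It asks to prove or disprove the following conjecture: for $1\le k\le n/2$, the primes dividing $c_{n,k}$ are precisely those dividing $2\gcd(n,k)$. The conjecture is true, and the content can be computed exactly.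

**Theorem 1.** For $n\ge2$ and $1\le k\le n-1$, the primes dividing $c_{n,k}$ are exactly those dividing $2\gcd(n,k)$.

**Theorem 2.** For all $n\ge2$ and $0\le k\le n$,
$$c_{n,k}=16^{\,s}\cdot\gcd\big(k^k,(n-k)^{n-k}\big)^2,\qquad s=\#\{0\le i\le n:\ i\not\equiv k \bmod 2\}-1,\qquad 0^0:=1 .$$
Equivalently, for every prime $p$ and $1\le k\le n-1$,
$$v_p(c_{n,k})=2\min\{k\,v_p(k),(n-k)v_p(n-k)\}+\begin{cases}4s&p=2\\0&p\text{ odd,}\end{cases}$$
and $c_{n,0}=c_{n,n}=16^{\lceil n/2\rceil-1}$. Explicitly, $4s=2n-2$ for $n$ odd; $4s=2n$ for $n$ even and $k$ odd; $4s=2n-4$ for $n$ and $k$ even.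

Since $1\le k\le n/2$ implies $k\le n-1$, Theorem 1 covers the conjecture. For example, Theorem 2 gives $c_{4,2}=16\cdot\gcd(4,4)^2=2^8$ and $c_{6,3}=16^3\cdot 27^2=2^{12}3^6$.

## Discriminants with a formal degree

We will reduce $D_n$ modulo $p$, and then its degree in $a_k$ can drop. So we need discriminants that remember the degree they were defined for.

**Definition.** $\operatorname{disc}_{(d)}(q)$ is the value at $q=\sum_{i\le d}q_iy^i$ of the universal discriminant polynomial in $\mathbb Z[q_0,\dots,q_d]$, where $q_d=0$ is allowed; $\operatorname{disc}_{(1)}=1$. Likewise $\operatorname{Res}_{m,l}(P,Q)$ is the resultant for formal degrees $m,l$. If $P$ has leading coefficient $p_m\ne0$ and roots $r_1,\dots,r_m$, then $\operatorname{Res}_{m,l}(P,Q)=p_m^{\,l}\prod_iQ(r_i)$, even if $\deg Q<l$.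

Both commute with every specialization of the coefficients. If $q_d\ne0$, then $\operatorname{disc}_{(d)}(q)=0$ exactly when $q$ has a multiple root. For example $\operatorname{disc}_{(2)}(q_2y^2+q_1y+q_0)=q_1^2-4q_0q_2$ becomes $q_1^2$ at $q_2=0$, which is nonzero for $q_1\neq0$.

**Lemma 3.** Let $d\ge2$ and $q=\sum_{i\le d}q_iy^i$ with $q_d=0$. Then $\operatorname{disc}_{(d)}(q)=q_{d-1}^2\operatorname{disc}_{(d-1)}(q)$. In particular $\operatorname{disc}_{(d)}(q)=0$ if $\deg q\le d-2$.

*Proof.* Let $q^*=q_{d-1}\prod_{i=1}^{d-1}(y-\rho_i)$ with indeterminate coefficients, and $\tau$ another indeterminate. The polynomial $(1-\tau y)q^*$ has leading coefficient $-\tau q_{d-1}$ and roots $\rho_1,\dots,\rho_{d-1},1/\tau$. Hence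
$$\operatorname{disc}_{(d)}\big((1-\tau y)q^*\big)=(\tau q_{d-1})^{2d-2}\prod_{i<j}(\rho_i-\rho_j)^2\prod_i(1/\tau-\rho_i)^2=\operatorname{disc}_{(d-1)}(q^*)\cdot\big(\tau^{d-1}q^*(1/\tau)\big)^2 .$$
Now $\tau^{d-1}q^*(1/\tau)=q_{d-1}+q_{d-2}\tau+\dots+q_0\tau^{d-1}$, so both sides are polynomials in $\tau$ and the coefficients. Setting $\tau=0$ gives the claim. $\square$

## The discriminant as a product over critical values

We generalize the computation for the cubic. Fix $k$ with $0\le k\le n-1$, put $I=\{0,\dots,n\}\setminus\{k\}$ (so $|I|=n$), and write $y=a_k$,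
$$h(x)=\sum_{i\in I}a_ix^{i-k},\qquad f=x^k\,(y+h(x)),\qquad g(x)=xf'-kf=\sum_{i\in I}(i-k)a_ix^i=x^{k+1}h'(x). \tag{1}$$
For $k\ge1$, $h$ is a Laurent polynomial. The point of the combination $xf'-kf$ is that $y$ drops out of it, as it does out of $h$. Away from $0$, the roots of $g$ are the critical points of $h$.

**Lemma 4.** Let $F$ be an algebraically closed field and let $a_i\in F$ $(i\in I)$ with $a_0a_n\ne0$ (only $a_n\ne0$ if $k=0$). All identities are in $F[y]$.

(i) Let $1\le k\le n-1$, and suppose $g=\ell x^{\varepsilon}\prod_{j=1}^u(x-\xi_j)$ with $\ell\ne0$, all $\xi_j\neq0$, and $u=n-\varepsilon-\varepsilon'$. Then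
$$D_n=\pm\,a_n^{\varepsilon'-1}a_0^{\varepsilon-1}\,\ell^n\prod_j\xi_j^k\cdot\prod_{j=1}^u\big(y+h(\xi_j)\big). \tag{2}$$
If $\operatorname{char}F=0$, then $\varepsilon=\varepsilon'=0$ and
$$D_n=\pm\,k^k(n-k)^{n-k}a_0^{k-1}a_n^{n-k-1}\prod_{j=1}^n\big(y+h(\xi_j)\big). \tag{3}$$

(ii) Let $k=0$ and $\operatorname{char}F=0$, and let $\xi_1,\dots,\xi_{n-1}$ be the roots of $h'$. Then
$$D_n=\pm\,n^na_n^{n-1}\prod_{j=1}^{n-1}\big(y+h(\xi_j)\big). \tag{4}$$

*Proof.* (i) We first show
$$a_0a_nD_n=\pm\operatorname{Res}_{n,n}(f,g)\quad\text{in }\mathbb Z[a_0,\dots,a_n]. \tag{5}$$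
With indeterminate coefficients and $f=a_n\prod(x-r_i)$ we have $g(r_i)=r_if'(r_i)$, so $\operatorname{Res}_{n,n}(f,g)=a_n^n\prod r_i\prod f'(r_i)$. Here $\prod r_i=\pm a_0/a_n$ and $a_n^{n-1}\prod f'(r_i)=\operatorname{Res}(f,f')=\pm a_nD_n$. Multiplying, we get $a_n\cdot(\pm a_0/a_n)\cdot(\pm a_nD_n)=\pm a_0a_nD_n$.

Now specialize $a_i$ $(i\in I)$ to $F$, keep $y$ as an indeterminate, and let $r_1,\dots,r_n$ be the roots of $f$ in an algebraic closure of $F(y)$. We insert the factorization of $g$. Since $\prod_i(r_i-\xi_j)=\pm f(\xi_j)/a_n$,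
$$\operatorname{Res}_{n,n}(f,g)=a_n^n\prod_ig(r_i)=\pm a_n^n\,\ell^n\Big(\frac{a_0}{a_n}\Big)^{\varepsilon}a_n^{-u}\prod_jf(\xi_j)=\pm a_n^{\varepsilon'}a_0^{\varepsilon}\,\ell^n\prod_j\xi_j^k\big(y+h(\xi_j)\big),$$
because $n-\varepsilon-u=\varepsilon'$. Dividing by $a_0a_n$ gives (2).

In characteristic $0$ the leading coefficient of $g$ is $\ell=(n-k)a_n\ne0$, and $g(0)=-ka_0\ne0$, so $\varepsilon=\varepsilon'=0$ and $\prod\xi_j=\pm ka_0/((n-k)a_n)$. The constant in (2) becomes $\pm a_n^{-1}a_0^{-1}(n-k)^na_n^n\cdot k^ka_0^k(n-k)^{-k}a_n^{-k}$, which is the constant in (3).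

(ii) Here $f'=h'=na_n\prod_j(x-\xi_j)$, so
$$a_nD_n=\pm a_n^{n-1}\prod_if'(r_i)=\pm a_n^{n-1}(na_n)^n\prod_j\frac{f(\xi_j)}{a_n}=\pm(na_n)^n\prod_jf(\xi_j),$$
and $f(\xi_j)=y+h(\xi_j)$. Divide by $a_n$. $\square$

Taking for $F$ an algebraic closure of $\mathbb Q(a_i:i\in I)$, we see that the degree of $D_n$ in $a_k$ is exactly
$$d=n\ \text{ if }1\le k\le n-1,\qquad d=n-1\ \text{ if }k=0. \tag{6}$$

*Example ($n=4$, $k=2$, characteristic $2$).* Here $g=a_1x+a_3x^3$ mod $2$, since $i-2$ is odd only for $i=1,3$. So if $a_1a_3\ne0$, then $\varepsilon=\varepsilon'=1$, $\ell=a_3$, and $\xi_1=\xi_2=\xi$ with $\xi^2=a_1/a_3$. In $h(\xi)=a_0\xi^{-2}+a_1\xi^{-1}+a_3\xi+a_4\xi^2$ the two middle terms are equal and cancel in characteristic $2$. So (2) reads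
$$D_4=a_3^4\Big(\frac{a_1}{a_3}\Big)^2\Big(y+\frac{a_0a_3}{a_1}+\frac{a_1a_4}{a_3}\Big)^2=a_1^2a_3^2\,y^2+a_0^2a_3^4+a_1^4a_4^2 .$$
The degree in $y$ has dropped from $4$ to $2$.

### What a single coefficient can show

To prove that a prime does not divide $c_{n,k}$, it suffices to find one coefficient of $DD_{n,k}$ prime to $p$. The natural first try is to set $a_i=0$ except for $a_0,a_n$ and $y=a_k$, with $1\le k\le n-1$. Then over characteristic $0$, $g=(n-k)a_nx^n-ka_0$, so each $\xi=\xi_j$ satisfies $\xi^n=ka_0/((n-k)a_n)$ and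
$$h(\xi)=\xi^{-k}(a_n\xi^n+a_0)=\frac{n\,a_0}{n-k}\,\xi^{-k}.$$

If $\gcd(n,k)>1$, then $\xi^{-k}$ takes each of its values $\gcd(n,k)$ times, so $D_n$ has multiple roots in $y$ and $DD_{n,k}$ vanishes at this point. Nothing is learned.

If $\gcd(n,k)=1$, the numbers $\xi_j^{-k}$ are all the $n$-th roots of $\big(ka_0/((n-k)a_n)\big)^{-k}$, and (3) gives
$$D_n=\pm a_0^{k-1}a_n^{n-k-1}\big(k^k(n-k)^{n-k}y^n\pm n^na_0^{n-k}a_n^k\big).$$
From $\operatorname{disc}(Ay^n+B)=\pm n^nA^{n-1}B^{n-1}$ we read off that $DD_{n,k}$ contains a monomial in $a_0,a_n$ with coefficient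
$$\pm\,n^{n^2}\big(k^k(n-k)^{n-k}\big)^{n-1}.$$
For $n=3$, $k=1$ this is $\pm3^9\cdot2^4=\pm314928$, as in our expansion. So this approach excludes the primes not dividing $nk(n-k)$, and only when $\gcd(n,k)=1$. It stops at the primes dividing $nk(n-k)$: the coefficient is divisible by them, while Theorem 1 says that the odd ones among them do not divide $c_{n,k}$. The point $(a_0,0,\dots,0,a_n)$ is too special. The remedy is to go to the other extreme and evaluate at a point over $\mathbb F_p$ with no algebraic relations at all.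

## Critical points at a generic point in characteristic $p$

Let $p$ be a prime and let $\Omega$ be an algebraically closed field of characteristic $p$ containing elements $\alpha_i$ $(i\in I)$ algebraically independent over $\mathbb F_p$; for instance, an algebraic closure of $\mathbb F_p(\alpha_i:i\in I)$ with $\alpha_i$ indeterminates. Let $\bar h,\bar g$ be $h,g$ at $a_i=\alpha_i$. A polynomial in $\mathbb Z[a_i]_{i\in I}$ is divisible by $p$ if and only if its value at $(\alpha_i)$ is $0$. So no cleverness is needed in choosing the point, but one must control the critical points there without having formulas for them. The tool is a count of parameters.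

**Lemma 5.** If $(\alpha_i)_{i\in I}$ satisfies $r$ linearly independent homogeneous linear equations over a field $E\subset\Omega$ of transcendence degree at most $t$ over $\mathbb F_p$, then $r\le t$.

*Proof.* Solving the equations, $r$ of the $\alpha_i$ are $E$-linear combinations of the other $n-r$. So all $n$ independent elements $\alpha_i$ lie in a field of transcendence degree at most $t+(n-r)$. Hence $n\le t+n-r$. $\square$

For example, one element $\rho$ may satisfy one linear condition such as $\bar g(\rho)=0$, with $E=\mathbb F_p(\rho)$, but it can never satisfy two independent ones. That is how all degeneracies will be excluded.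

We need one notion adapted to characteristic $2$, where second derivatives are useless.

**Definition.** For $m\in\mathbb Z$ and $j\geq 0$ let $\binom mj=m(m-1)\cdots(m-j+1)/j!\in\mathbb Z$, so that $(x+z)^m=\sum_j\binom mjx^{m-j}z^j$ as a power series in $z$. The $j$-th *Hasse derivative* of $h$ is $h^{[j]}=\sum_{i\in I}\binom{i-k}ja_ix^{i-k-j}$, so that $h(x+z)=\sum_jh^{[j]}(x)z^j$.

We have $h^{[1]}=h'$ and $2h^{[2]}=h''$. In characteristic $2$, $x^2$ and $x^{-1}$ have second derivatives $2=0$ and $2x^{-3}=0$, but their second Hasse derivatives are $1$ and $\binom{-1}2x^{-3}=x^{-3}$.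

**Lemma 6.** Let $n\ge2$ and $0\le k\le n-1$.

(a) If $n\ge3$ and $\rho\neq\sigma$ are nonzero roots of $\bar g$, then $\bar h(\rho)\ne\bar h(\sigma)$.

(b) If $p$ is odd, the nonzero roots of $\bar g$ are simple.

(c) If $p=2$, then $\bar g$ has exactly $s$ distinct nonzero roots, each of multiplicity exactly $2$, and $\bar h^{[2]}(\rho)\ne0$ at each such root $\rho$.

*Proof.* (a) *Two critical points with the same critical value would impose three conditions on two parameters.* Consider the functionals $F(\rho),\ \rho F'(\rho),\ F(\sigma),\ \sigma F'(\sigma)$ on the space of polynomials $F=\sum_{i=0}^nb_ix^i$, of dimension $n+1\ge4$. Their common kernel consists of the multiples of $(x-\rho)^2(x-\sigma)^2$ and has dimension $n-3=(n+1)-4$. So the four functionals are linearly independent. Put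
$$A=\rho F'(\rho)-kF(\rho),\qquad B=\sigma F'(\sigma)-kF(\sigma),\qquad C=\rho^{-k}F(\rho)-\sigma^{-k}F(\sigma).$$
In a relation $\lambda A+\mu B+\nu C=0$ the coefficient of $\rho F'(\rho)$ is $\lambda$, that of $\sigma F'(\sigma)$ is $\mu$, and once these are $0$ that of $F(\rho)$ is $\nu\rho^{-k}$. So $A,B,C$ are independent. None of them involves $b_k$: the coefficient of $b_k$ in $A$ is $(k-k)\rho^k=0$, likewise in $B$, and in $C$ it is $1-1=0$. Hence their coefficient vectors indexed by $I$ are independent. At $b_i=\alpha_i$ their values are $\bar g(\rho)$, $\bar g(\sigma)$ and $\bar h(\rho)-\bar h(\sigma)$. If all three vanished, Lemma 5 with $E=\mathbb F_p(\rho,\sigma)$, $r=3$, $t=2$ would be violated.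

(b) A multiple root $\rho\ne0$ satisfies $\bar g(\rho)=0=\rho\bar g'(\rho)$, that is,
$$\sum_{i\in I}(i-k)\alpha_i\rho^i=0,\qquad \sum_{i\in I}i(i-k)\alpha_i\rho^i=0 .$$
The minor of these two equations at columns $i,j$ is $\rho^{i+j}(i-k)(j-k)(j-i)$. For $k\ge1$ take $(i,j)=(k-1,k+1)$ and get $-2\rho^{2k}$; for $k=0$ take $(1,2)$ and get $2\rho^3$. Both are nonzero for $p$ odd. So $r=2$, while $E=\mathbb F_p(\rho)$ has $t=1$, contradicting Lemma 5.

(c) In characteristic $2$ only the indices $i\not\equiv k$ survive in $\bar g$, each with coefficient $\alpha_i$; there are $s+1$ of them. Let $\delta\in\{0,1\}$ with $\delta\equiv k+1\pmod 2$. Then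
$$\bar g=x^\delta\,G(x^2),\qquad G(T)=\sum_{j=0}^s\alpha_{\delta+2j}T^j,\qquad G(0)=\alpha_\delta\neq0,\quad\deg G=s .$$
*The roots of $G$ are simple.* If $s=0$ there are none. If $s\ge1$, a multiple root $T_0$ (nonzero, since $G(0)\ne0$) would satisfy $\sum_j\alpha_{\delta+2j}T_0^j=0=\sum_jj\alpha_{\delta+2j}T_0^j$. The minor at columns $j=0,1$ is $T_0\ne0$, so $r=2>t=1$, contradicting Lemma 5. Hence $G$ has $s$ distinct nonzero roots $T_j$, and each factor $x^2-T_j=(x-\sqrt{T_j})^2$ gives a root of $\bar g$ of multiplicity exactly $2$; these are distinct for distinct $T_j$.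

*The Hasse derivative.* Suppose $\bar g(\rho)=0$ and $\bar h^{[2]}(\rho)=0$ with $\rho\ne0$. These are two linear equations in the $\alpha_i$. With $m=i-k$, the column of $i$ is $\rho^i$ times the vector $\big(m,\ \rho^{-k-2}\binom m2\big)$. Modulo $2$ the pair $(m,\binom m2)$ is $(1,0)$ for $m=1$, $(1,1)$ for $m=-1$ and $(0,1)$ for $m=2$. Using $m=\pm1$ if $k\ge1$, or $m=1,2$ if $k=0$, we see that the two equations are independent, contradicting Lemma 5 with $r=2$, $t=1$. $\square$

In the example $n=4$, $k=2$, $p=2$ above we had $\bar g=x(\alpha_1+\alpha_3x^2)$: here $s=1$, one nonzero root, double.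

## Which primes divide the content

*Proof of Theorem 1.* For $n=2$ we computed $c_{2,1}=16$, and the only prime dividing $2\gcd(2,1)$ is $2$. Let $n\ge3$, $1\le k\le n-1$, and let $p$ be a prime.

**Step 1: translate divisibility.** The purpose is to express $p\mid c_{n,k}$ at the generic point. Let $\bar D\in\Omega[y]$ be $D_n$ at $a_i=\alpha_i$ $(i\in I)$. By (6), $DD_{n,k}$ is the discriminant of $D_n$ for degree $n$ in $y$, and discriminants of formal degree $n$ commute with specialization. So
$$p\mid c_{n,k}\iff DD_{n,k}(\alpha)=0\iff\operatorname{disc}_{(n)}(\bar D)=0 .$$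

**Step 2: factor $\bar D$.** The purpose is to apply (2), so we need the extreme terms of $\bar g=\sum(i-k)\alpha_ix^i$. Put $\varepsilon=1$ if $p\mid k$ and $\varepsilon=0$ otherwise; $\varepsilon'=1$ if $p\mid n-k$ and $\varepsilon'=0$ otherwise. If $p\nmid k$, the lowest term of $\bar g$ is $-k\alpha_0\ne0$. If $p\mid k$, the constant term vanishes; then $k\ge2$, so $1\in I$, and the term $(1-k)\alpha_1x=\alpha_1x$ is nonzero. If $p\nmid n-k$, the top term is $(n-k)\alpha_nx^n$. If $p\mid n-k$, that term vanishes; then $n-k\ge2$, so $n-1\in I$, and the term of degree $n-1$ has coefficient $(n-1-k)\alpha_{n-1}=-\alpha_{n-1}\ne0$. So $\bar g$ vanishes at $0$ to order exactly $\varepsilon$ and has degree exactly $n-\varepsilon'$. Lemma 4(i) applies: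
$$\bar D=\text{const}\cdot\prod_{j=1}^u\big(y+\bar h(\xi_j)\big),\qquad\text{const}\ne0,\quad u=n-\varepsilon-\varepsilon', \tag{7}$$
where $\xi_1,\dots,\xi_u$ are the nonzero roots of $\bar g$ with multiplicity.

**Step 3: decide each prime.** The purpose is to evaluate $\operatorname{disc}_{(n)}(\bar D)$ from (7). Note that $p\mid\gcd(n,k)$ if and only if $p\mid k$ and $p\mid n-k$.

*Case $p\mid\gcd(n,k)$, any $p$.* Then $\varepsilon=\varepsilon'=1$ and $\deg\bar D=n-2$. By Lemma 3, $\operatorname{disc}_{(n)}(\bar D)=0$, so $p\mid c_{n,k}$.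

*Case $p=2\nmid\gcd(n,k)$.* Then $u\ge n-1\ge2$. By Lemma 6(c) the $\xi_j$ coincide in pairs, so $\bar D$ has a multiple root. If $u=n$, this gives $\operatorname{disc}_{(n)}(\bar D)=0$ directly. If $u=n-1$, it gives $\operatorname{disc}_{(n-1)}(\bar D)=0$, hence $\operatorname{disc}_{(n)}(\bar D)=0$ by Lemma 3. So $2\mid c_{n,k}$.

*Case $p$ odd, $p\nmid\gcd(n,k)$.* Then $\varepsilon,\varepsilon'$ are not both $1$, so $\deg\bar D=u\in\{n,n-1\}$. By Lemma 6(b) the $\xi_j$ are distinct, and by Lemma 6(a) so are the $\bar h(\xi_j)$. So $\bar D$ is separable. If $u=n$, then $\operatorname{disc}_{(n)}(\bar D)\ne0$. If $u=n-1$, then by Lemma 3 $\operatorname{disc}_{(n)}(\bar D)$ is the square of the nonzero leading coefficient times $\operatorname{disc}_{(n-1)}(\bar D)\neq0$. So $p\nmid c_{n,k}$. $\square$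

## Lifting the generic point to Witt vectors

Reduction modulo $p$ decides whether $v_p(c_{n,k})$ is positive, but when $\operatorname{disc}_{(n)}(\bar D)=0$ it gives no exponent. In characteristic $0$, formula (3) has the prefactor $k^k(n-k)^{n-k}$, which enters $DD_{n,k}$ to the power $2n-2$. Reading the exponent off from there would be wrong, as the cubic showed: critical values have denominators. We need a ring of characteristic $0$ with a $p$-adic valuation in which the coefficients still reduce to the generic point $(\alpha_i)$.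

The standard facts are these. For a perfect field $\Omega$ of characteristic $p$, the ring $W(\Omega)$ of Witt vectors is a complete discrete valuation ring of characteristic $0$ with uniformizer $p$ and residue field $\Omega$; for example $W(\mathbb F_p)=\mathbb Z_p$. Its valuation $v$, with $v(p)=1$, extends uniquely to an algebraic closure $C$ of its fraction field, and every finite extension of the fraction field inside $C$ is complete. Let $O_C$ be the valuation ring of $C$. As $\Omega$ is algebraically closed, the residue field of $O_C$ is again $\Omega$. Finally, Gauss's lemma: if $v(P)$ denotes the minimum of the valuations of the coefficients of a polynomial $P$ over $C$, then $v(PQ)=v(P)+v(Q)$.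

*Proof of Theorem 2.* For $n=2$: $c_{2,1}=16$ with $s=1$; $c_{2,0}=c_{2,2}=1$ with $s=0$. Both agree with the formula. Let $n\ge3$. The right side is invariant under $k\mapsto n-k$: the map $i\mapsto n-i$ carries $\{i\not\equiv k\}$ to $\{i\not\equiv n-k\}$, and the $\gcd$ is symmetric. The left side is invariant too, so we may assume $0\le k\le n-1$. Fix a prime $p$.

**Step 1: express $v_p(c_{n,k})$ by critical values.** The purpose is to replace a content by the valuation of one number. Let $\Omega,\alpha_i$ be as before, $W=W(\Omega)$, and choose lifts $a_i\in W^\times$ of $\alpha_i$ for $i\in I$. If $P\in\mathbb Z[a_i]_{i\in I}$ is nonzero with content $c$, then $P/c$ is nonzero mod $p$, hence nonzero at $\alpha$, so $(P/c)(a)$ is a unit and $v(P(a))=v_p(c)$. (For $P=0$ both are infinite.) Hence $v_p(c_{n,k})=v(DD_{n,k}(a))$. By (3), (4) with $F=C$,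
$$DD_{n,k}(a)=L^{2d-2}\prod_{\{\xi,\xi'\}}\big(h(\xi)-h(\xi')\big)^2, \tag{8}$$
where the product is over pairs from the multiset of the $d$ roots of $g$ (of $h'$ if $k=0$), and $L=\pm k^k(n-k)^{n-k}a_0^{k-1}a_n^{n-k-1}$ (respectively $\pm n^na_n^{n-1}$). Put $e=v_p(k)$ if $k\ge1$, and $e'=v_p(n-k)$. Since the $a_i$ are units,
$$v(L)=ke+(n-k)e'\qquad(\text{with }ke:=0\text{ if }k=0). \tag{9}$$

**Step 2: sort the critical points by valuation.** The purpose is to know which roots reduce to nonzero roots of $\bar g$, and how many do not. Consider $g$, or $h'$ if $k=0$. None of its roots is $0$: $g(0)=-ka_0\neq0$, respectively $h'(0)=a_1\ne0$. Factor it over $C$ as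
$$\ell'\prod_{v(\xi)>0}(x-\xi)\prod_{v(\xi)=0}(x-\xi)\prod_{v(\xi)<0}(1-x/\xi).$$
The polynomial is integral with nonzero reduction, so it has $v=0$, and so does every factor displayed after $\ell'$. By Gauss's lemma $\ell'$ is a unit. Reducing, we get $\bar\ell'\,x^{\#\{v>0\}}\prod_{v(\xi)=0}(x-\bar\xi)$. So:

- the roots with $v(\xi)=0$, called *unit roots*, reduce bijectively, with multiplicity, to the nonzero roots of $\bar g$ (for $k=0$ recall $\bar g=x\bar h'$);
- the number of roots with $v(\xi)>0$ is the order of vanishing of the reduction at $0$;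
- the number of roots with $v(\xi)<0$ is the drop in degree under reduction.

For $1\le k\le n-1$ the extreme terms of $\bar g$ were determined in Step 2 of the proof of Theorem 1. So there is a root with $v>0$ if and only if $p\mid k$, and it is then unique; call it $\xi_0$. There is a root with $v<0$ if and only if $p\mid n-k$, and it is then unique; call it $\xi_\infty$. For $k=0$, $h'(0)=a_1$ is a unit, so there is no $\xi_0$; the two top coefficients of $h'$ are $na_n$ and $(n-1)a_{n-1}$, and if $p\mid n$ the second is a unit, so $\xi_\infty$ exists if and only if $p\mid n$, and it is unique.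

**Step 3: locate $\xi_0$ and $\xi_\infty$ and their critical values.** The purpose is to find the denominators that compete with $L$. From $g(\xi_0)=0$,
$$ka_0=(1-k)a_1\xi_0+\xi_0^2\cdot(\text{integral}).$$
As $p\mid k$, $(1-k)a_1$ is a unit, so the right side has valuation $v(\xi_0)$, and the left side has valuation $e$. Dividing by $p^e$ and reducing, where $1-k$ reduces to $1$,
$$v(\xi_0)=e,\qquad\overline{\xi_0/p^e}=\kappa\,\alpha_0/\alpha_1,\qquad\kappa=\overline{k/p^e}\in\mathbb F_p^\times. \tag{10}$$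
Similarly put $w=1/\xi_\infty$ and multiply the equation $g(1/w)=0$ by $w^n$ (for $k=0$, the equation $h'(1/w)=0$ by $w^{n-1}$):
$$(n-k)a_n+(n-1-k)a_{n-1}w+w^2\cdot(\text{integral})=0,\qquad n-1-k\equiv-1\pmod p .$$
Hence
$$v(\xi_\infty)=-e',\qquad\overline{w/p^{e'}}=\kappa'\,\alpha_n/\alpha_{n-1},\qquad\kappa'=\overline{(n-k)/p^{e'}}\in\mathbb F_p^\times. \tag{11}$$
In $h(\xi_0)=\sum a_i\xi_0^{i-k}$ the terms have valuations $(i-k)e$ with $e\ge1$, so the term $i=0$ strictly dominates. In $h(\xi_\infty)$ the terms have valuations $-(i-k)e'$ with $e'\ge1$, so the term $i=n$ strictly dominates. Therefore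
$$v(h(\xi_0))=-ke<0,\qquad v(h(\xi_\infty))=-(n-k)e'<0,\qquad v(h(\xi))\ge0\ \text{ for unit roots }\xi. \tag{12}$$

**Step 4: pairs of unit roots.** The purpose is to find where the factor $16^s$ comes from. Let $U=\sum2v(h(\xi)-h(\xi'))$ over pairs of unit roots. We claim
$$U=0\ \text{ if }p\text{ is odd},\qquad U=4s\ \text{ if }p=2. \tag{13}$$
For a unit root $\xi$, $h(\xi)$ reduces to $\bar h(\bar\xi)$. So if two unit roots have different reductions, Lemma 6(a) says that $h(\xi)-h(\xi')$ is a unit and contributes $0$. If $p$ is odd, all reductions differ by Lemma 6(b), so $U=0$.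

Let $p=2$. By Lemma 6(c) and Step 2 the unit roots form $s$ pairs $\{\xi,\xi'\}$, each with a common reduction $\rho$. Fix such a pair and work in a finite, hence complete, extension of $\operatorname{Frac}W$ containing $\xi,\xi'$. Since $\xi'$ is a unit,
$$h(\xi'+z)=\sum_{j\ge0}C_jz^j,\qquad C_j=h^{[j]}(\xi')=\sum_{i\in I}\binom{i-k}ja_i\xi'^{\,i-k-j}\in O_C,$$
and this converges for $v(z)>0$. We determine the first coefficients.

- $C_1=h'(\xi')=0$.
- $\bar C_2=\bar h^{[2]}(\rho)\ne0$ by Lemma 6(c), so $C_2$ is a unit.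
- $C_3$ is a unit. Indeed $\bar g=x^{k+1}\bar h'$ has a zero of order exactly $2$ at $\rho\ne0$, so $\bar h'$ does too. In $\bar h'(\rho+z)=\sum_jj\bar C_jz^{j-1}$ the coefficient of $z^2$ is therefore nonzero, that is, $3\bar C_3\ne0$.

Next, $h'(\xi'+z)=2C_2z+\cdots$ with $2C_2\ne0$ in characteristic $0$, so $\xi'$ is a simple root. Hence $w:=\xi-\xi'\ne0$, and $v(w)>0$ because the reductions agree. Dividing $h'(\xi'+w)=\sum_jjC_jw^{j-1}=0$ by $w$ and separating odd from even $j$, we get
$$2C_2+w\,(3C_3+5C_5w^2+\cdots)+(4C_4w^2+6C_6w^4+\cdots)=0 .$$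
The first summand has valuation $1$. The second has valuation $v(w)$, since $3C_3$ is a unit. The third has valuation at least $1+2v(w)>1$. Since the sum is $0$, the minimum must be attained at least twice, so $v(w)=1$. Then $h(\xi)-h(\xi')=C_2w^2+C_3w^3+\cdots$ has valuation exactly $2$. So each of the $s$ pairs contributes $2\cdot2=4$ to $U$, and (13) is proved.

**Step 5: add up for $1\le k\le n-1$.** The purpose is to combine (8), (9), (12), (13). Here $d=n$.

*If $p\nmid k(n-k)$:* $v(L)=0$ and all roots are unit roots, so $v(DD_{n,k}(a))=U$.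

*If $p\mid k$, $p\nmid n-k$:* the roots are $\xi_0$ and $n-1$ unit roots, and $v(L)=ke$. By (12) each of the $n-1$ pairs containing $\xi_0$ contributes $-2ke$. So $v(DD_{n,k}(a))=(2n-2)ke-2(n-1)ke+U=U$. If $p\nmid k$, $p\mid n-k$, the same computation with $\xi_\infty$ and $(n-k)e'$ gives $U$.

*If $p\mid k$ and $p\mid n-k$:* the roots are $\xi_0,\xi_\infty$ and $n-2$ unit roots, so
$$\begin{aligned}v(DD_{n,k}(a))&=(2n-2)v(L)-2(n-2)\big(ke+(n-k)e'\big)+2v\big(h(\xi_0)-h(\xi_\infty)\big)+U\\&=2\big(ke+(n-k)e'\big)+2v\big(h(\xi_0)-h(\xi_\infty)\big)+U.\end{aligned}$$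
We claim $v(h(\xi_0)-h(\xi_\infty))=-\max(ke,(n-k)e')$. If $ke\ne(n-k)e'$, this is clear from (12). If both equal $M$, we must exclude cancellation of the leading terms. By (10) and (11), the dominant terms $p^Ma_0\xi_0^{-k}=a_0(\xi_0/p^e)^{-k}$ and $p^Ma_n\xi_\infty^{n-k}=a_n(w/p^{e'})^{-(n-k)}$ show that $p^Mh(\xi_0)$ and $p^Mh(\xi_\infty)$ reduce to
$$\kappa^{-k}\alpha_0^{1-k}\alpha_1^k\qquad\text{and}\qquad\kappa'^{-(n-k)}\alpha_n^{1-(n-k)}\alpha_{n-1}^{\,n-k},$$
where $w=1/\xi_\infty$ as in Step 3. Since $p$ divides $k$ and $n-k$, both are at least $2$; so the indices $0,1,n-1,n$ are distinct and lie in $I$, and all exponents are nonzero. As the $\alpha_i$ are algebraically independent, these two monomials are different. So the difference of $p^Mh(\xi_0)$ and $p^Mh(\xi_\infty)$ is a unit, which proves the claim. Hence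
$$v(DD_{n,k}(a))=2\min\big(ke,(n-k)e'\big)+U .$$
In the earlier cases $\min(ke,(n-k)e')=0$, so this formula holds in all of them. With (13) it is the asserted formula for $v_p(c_{n,k})$.

**Step 6: add up for $k=0$.** The purpose is to do the same with $d=n-1$. If $p\nmid n$, then $v(L)=0$ and all roots are unit roots, so $v(DD_{n,0}(a))=U$. If $p\mid n$, there are $\xi_\infty$ and $n-2$ unit roots, $v(L)=ne'$ and $2d-2=2n-4$, so $v(DD_{n,0}(a))=(2n-4)ne'-2(n-2)ne'+U=U$. Hence $c_{n,0}=2^{4s}$. For $k=0$ the number $s+1$ counts the odd $i\le n$, so $s=\lceil n/2\rceil-1$, and $\gcd(0^0,n^n)=1$.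

**Step 7: assemble the primes.** The purpose is to pass from valuations to the closed form. For $1\le k\le n-1$ we have $\prod_pp^{2\min(kv_p(k),(n-k)v_p(n-k))}=\gcd(k^k,(n-k)^{n-k})^2$, and the remaining factor is $2^{4s}=16^s$. The explicit values of $4s$ follow by counting: for $n$ odd, $s+1=(n+1)/2$; for $n$ even and $k$ odd, $s+1=n/2+1$; for $n$ and $k$ even, $s+1=n/2$. $\square$

## Values of the content

For $1\le k\le n-1$ the indices $k-1$ and $k+1$ both have parity different from $k$, so $s\ge1$ and $2\mid c_{n,k}$. An odd $p$ divides $c_{n,k}$ if and only if $p\mid k$ and $p\mid n-k$, that is, $p\mid\gcd(n,k)$. So Theorem 2 contains Theorem 1.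

For $n=4$, $k=2$, $p=2$ we have $e=e'=1$ and $ke=(n-k)e'=2$, so this is the tie treated in Step 5. The roots of $g$ are $\xi_0$, $\xi_\infty$ and one pair of unit roots, so $s=1$ and $v_2(c_{4,2})=2\cdot2+4=8$. No odd prime divides $\gcd(4,2)$, so $c_{4,2}=256$. For $n=6$, $k=3$ we have $s=3$, and $p=3$ contributes $2\min(3,3)=6$: $c_{6,3}=2^{12}\cdot3^6$.

For $k=0$ the content is always a power of $2$: $2^{2n-2}$ if $n$ is odd and $2^{2n-4}$ if $n$ is even. The statement of the problem records that $2^{n-1}\mid c_{n,0}$ and that $2^n\mid c_{n,k}$ for $1\le k\le n/2$. The first should be read for $n\ge3$, since $c_{2,0}=1$. Neither was used above.
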